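\title{Hausdorff dimension and finite generation\\ in the group of $p$-adic tree automorphisms}


\begin{abstract}
Let $\Gamma(p)$ be the infinite iterated wreath product of cyclic groups of prime order $p$, acting on the $p$-ary rooted tree. A conjecture from a paper of Abert and Virag states that every closed subgroup of $\Gamma(p)$ contains a topologically finitely generated subgroup of the same Hausdorff dimension. We disprove this for every $p$ and in every dimension $\delta\in(0,1)$. For $\delta\le\frac12$ we construct a closed group of dimension $\delta$ all of whose topologically finitely generated closed subgroups have dimension $0$. The same construction handles subgroups whose number of generators on level $n$ is allowed to grow with $n$.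
\end{abstract}

\section{The question and the answer}

Let $p$ be a prime and let $T$ be the infinite rooted $p$-ary tree. Let $\Gamma(p)$ be the infinite iterated wreath product of the cyclic group $C_p$ acting on $T$: the automorphisms of $T$ that permute the $p$ children of each vertex by a power of a fixed $p$-cycle. For $n\ge0$ let $\Gamma^{(n)}$ be the stabilizer of the $n$-th level in $\Gamma(p)$, that is, the set of elements fixing every vertex of that level. The quotient $\Gamma_n=\Gamma(p)/\Gamma^{(n)}$ is the $n$-fold iterated wreath product of $C_p$, a Sylow $p$-subgroup of $\mathrm{Sym}(p^n)$. It has order $p^{\gamma_n}$, where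
\[
\gamma_n=1+p+\dots+p^{n-1}=\frac{p^n-1}{p-1}
\]
counts the vertices on levels $0,\dots,n-1$. We give $\Gamma(p)$ the profinite topology, in which the subgroups $\Gamma^{(n)}$ form a base of neighborhoods of the identity.

For a closed subgroup $H\le\Gamma(p)$ write $H_n=H\Gamma^{(n)}/\Gamma^{(n)}\le\Gamma_n$ for its image on level $n$. The \emph{Hausdorff dimension} of $H$, with respect to the metric defined by the filtration $(\Gamma^{(n)})$, is
\[
\dim_H(H)=\liminf_{n\to\infty}\frac{\log_p|H_n|}{\gamma_n}.
\]
An element of $\Gamma_n$ is given by one free choice in $C_p$ at each of $\gamma_n$ vertices, so $\log_p|H_n|/\gamma_n$ measures the proportion of these choices that survives in $H$. For instance, $\Gamma(p)$ has dimension $1$, and the subgroup of elements that act nontrivially only below a given vertex of level $k$ has dimension $p^{-k}$.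

A closed subgroup is \emph{topologically finitely generated} if it is the closure of a subgroup generated by finitely many elements. The following conjecture is taken from \cite{AV}.

\begin{conjecture}[\cite{AV}]
Let $G$ be a closed subgroup of $\Gamma(p)$. Then $G$ contains a topologically finitely generated subgroup of the same Hausdorff dimension.
\end{conjecture}

For each fixed $n$ the finite group $G_n$ is the image of a finitely generated subgroup of $G$. The question is whether one finite set of generators can serve all levels, in the sense that the subgroup $H$ it generates topologically satisfies $\log_p|H_n|\ge(\dim_H(G)-o(1))\gamma_n$. One generator is never enough for positive dimension: a $p$-element of $\mathrm{Sym}(p^n)$ has order at most $p^n$, so $\log_p|H_n|\le n$ if $H$ is topologically generated by one element. But for $d\ge2$ generators a crude count gives no obstruction. The elements of $H$ that fix level $n$ form a subgroup of index $|H_n|$, and Schreier's formula only bounds its number of generators by $1+(d-1)|H_n|$. When $|H_n|$ is exponential in $p^n$, this bound far exceeds the number $p^n$ of choices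 on level $n$.

The count becomes useful if, at infinitely many levels $n$, the group acting above level $n$ is small compared with the number of choices that become available at level $n$. If the whole tree were inactive on a long block of levels before $n$, this would be so, but then $G$ itself would have almost no density at level $n$. Our solution is to let \emph{two} parts of the tree take turns. On successive, very rapidly growing blocks of levels exactly one of them is active, so that the total density of $G$ stays constant. Just after a switch, the newly active part is extremely wide compared with the group acting on it above, and boundedly many generators produce almost nothing there; the other part has just stopped contributing.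

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $0<\delta<1$. There is a closed subgroup $G\le\Gamma(p)$ with $\dim_H(G)=\delta$ (the liminf being a limit) such that every topologically finitely generated closed subgroup $H\le G$ satisfies
\[
\dim_H(H)\le\max(0,2\delta-1)<\delta .
\]
\end{theorem}

So the conjecture is false for every prime $p$, in every dimension $\delta\in(0,1)$; and for $\delta\le\frac12$ all topologically finitely generated closed subgroups of $G$ have dimension $0$. In dimension $0$ the conjecture holds trivially, by taking the trivial subgroup. We do not settle whether it holds for groups of dimension exactly $1$.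

Finite generation enters only through the numbers $d(H_n)$, where $d(Q)$ denotes the minimal number of generators of a finite group $Q$. We can let them grow. Part (a) below keeps the bound of Theorem~\ref{thm:main}; part (b) allows many more generators, at the price of a smaller drop in dimension. Here $\mathbb N=\{0,1,2,\dots\}$.

\begin{theorem}\label{thm:growth}
Let $p$ be a prime, $0<\delta<1$, $\beta=\max(0,2\delta-1)$, $\alpha=\delta-\beta>0$, and $f:\mathbb N\to\mathbb N$.
\begin{enumerate}
\item[(a)] If $f(n)/n\to0$, there is a closed subgroup $G\le\Gamma(p)$ with $\dim_H(G)=\delta$ such that every closed $H\le G$ with $d(H_n)\le f(n)$ for all large $n$ has $\dim_H(H)\le\beta$.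
\item[(b)] If $f(n)/p^n\to0$, there is a closed subgroup $G\le\Gamma(p)$ with $\dim_H(G)=\delta$ such that every closed $H\le G$ with $d(H_n)\le f(n)$ for all large $n$ has $\dim_H(H)\le\beta+\alpha/p<\delta$.
\end{enumerate}
\end{theorem}

The growth condition in (b) is sharp in order. A group of order $p^k$ can be generated by $k$ elements, so every closed $H\le\Gamma(p)$ has $d(H_n)\le\gamma_n\le p^n$. Hence for $f(n)=\gamma_n$ and any closed $G$ of dimension $\delta$, the choice $H=G$ satisfies the hypothesis and violates the conclusion.

Section~\ref{sec:labels} fixes coordinates on $\Gamma(p)$. Section~\ref{sec:toy} disproves the conjecture for $p=2$ by a short computation that contains the main idea. Sections~\ref{sec:construction}--\ref{sec:proofs} treat the general case.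

\section{Labels}\label{sec:labels}

Identify the vertices of $T$ with the finite words over $\mathbb Z/p$, the root being the empty word, and let $L_i$ be the set of words of length $i$ (level $i$); write $|v|$ for the length of $v$. An element $g\in\Gamma(p)$ is described by its \emph{labels} $\ell_g:T\to\mathbb Z/p$ through
\[
g(vx)=g(v)\,\bigl(x+\ell_g(v)\bigr)\qquad(v\in T,\ x\in\mathbb Z/p),
\]
and every function $T\to\mathbb Z/p$ is the label function of exactly one $g$. Applying this rule to $h$ and then to $g$ gives
\begin{equation}\label{eq:cocycle}
\ell_{gh}(v)=\ell_h(v)+\ell_g(hv),\qquad \ell_{g^{-1}}(v)=-\ell_g(g^{-1}v).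
\end{equation}
The coset $g\Gamma^{(n)}$ determines, and is determined by, the labels of $g$ on levels $<n$. Thus the topology of $\Gamma(p)$ is the product topology on labels.

If $g$ fixes every $v\in L_n$, then below each such $v$ it acts by $vw\mapsto v\,g_v(w)$ with $g_v\in\Gamma(p)$, and $g\mapsto(g_v)_{v\in L_n}$ induces an isomorphism
\begin{equation}\label{eq:sections}
\Gamma^{(n)}/\Gamma^{(n+t)}\cong\Gamma_t^{L_n}\qquad(t\ge0).
\end{equation}
For $t=1$ this is the elementary abelian group of all label patterns on level $n$.

We shall use \emph{Schreier's formula}: a subgroup of index $m$ in a group generated by $d\ge1$ elements can be generated by $1+(d-1)m\le dm$ elements. We also use the elementary bounds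
\begin{equation}\label{eq:gamma}
p^{n-1}\le\gamma_n\le p^n,\qquad \gamma_m\le p^{m-n}\gamma_n\qquad(0\le m\le n,\ n\ge1);
\end{equation}
the last one says $p^m-1\le p^m-p^{m-n}$.

\section{The main idea: $p=2$ and dimension $\frac12$}\label{sec:toy}

Let $p=2$. Put $n_0=0$ and $n_j=2^{\,n_{j-1}+1}$ for $j\ge1$, so the sequence begins $0,2,8,512$. The levels $i$ with $n_j\le i<n_{j+1}$ form \emph{block} $j$. Let $G$ consist of all $g\in\Gamma(2)$ that have label $0$ at the root, arbitrary labels below the vertex $0$ on the levels of even blocks and below the vertex $1$ on the levels of odd blocks, and label $0$ elsewhere. (``Below'' includes the vertex itself.) Elements of $G$ fix the vertices $0$ and $1$ and preserve levels, so by \eqref{eq:cocycle} they form a group, which is closed. It is the product of a group acting below $0$ and a group acting below $1$.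

Exactly one side is active on each level $i\ge1$, and it has $2^{i-1}$ vertices there. So $\log_2|G_n|=\sum_{1\le i<n}2^{i-1}=2^{n-1}-1$ for $n\ge1$, while $\gamma_n=2^n-1$. Hence $\dim_H(G)=\frac12$.

Now let $H\le G$ be topologically generated by $d\ge1$ elements. Take $j\ge2$ even, put $s=n_{j-1}$ and $n=n_j=2^{s+1}$, and consider $H_{n+1}$, that is, the labels up to and including the first level of block $j$.

\emph{The side below $1$.} Its labels on level $n$ vanish, and it has $2^{n-1}-1$ vertices on levels $<n$. Its contribution to $\log_2|H_{n+1}|$ is at most $2^{n-1}$.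

\emph{The side below $0$.} Let $Q\le\Gamma_{n+1}$ be the image of $H_{n+1}$ under the homomorphism that keeps the action below $0$ and makes the action below $1$ trivial; it is generated by $d$ elements. On this side all labels on levels in $[s,n)$ vanish. So an element of the image of $Q$ in $\Gamma_n$ is determined by its labels on levels $<s$, and this image has order at most $2^{\gamma_s}\le2^{2^s}$. The kernel $K$ of $Q\to\Gamma_n$ has at most this index, and by Schreier's formula it is generated by at most $d\,2^{2^s}=d\,2^{n/2}$ elements. But $K$ is elementary abelian, since its elements have labels on level $n$ only. Therefore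
\[
\log_2|K|\le d\,2^{n/2},
\]
although $2^{n-1}$ labels of $G$ are free on this side of level $n$: almost all of them are lost. The contribution of this side is at most $\gamma_s+\log_2|K|\le2^s+d\,2^{n/2}$.

Altogether
\[
\frac{\log_2|H_{n+1}|}{\gamma_{n+1}}\le\frac{2^{n-1}+2^s+d\,2^{n/2}}{2^{n+1}-1}\longrightarrow\frac14\qquad(j\to\infty,\ j\text{ even}).
\]
So $\dim_H(H)\le\frac14<\frac12$ for every topologically finitely generated closed $H\le G$, and the conjecture is false for $p=2$.

The remaining $\frac14$ comes from the side below $1$, whose labels on levels $<n$ still count in $H_{n+1}$. In $H_{n+t}$ their share is only about $2^{-t-1}$, so we should look deeper after the switch. The price is that $K$ then lies in a power of $\Gamma_t$, which is not abelian for $t\ge2$, so the simple bound on $|K|$ by the number of generators is not available. A pigeonhole argument (Lemma~\ref{lem:sleep}) replaces it. The other point to settle is how to obtain arbitrary $p$ and $\delta$; this is done by choosing the two sides, and a third part that is always active, with prescribed densities.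

\section{The groups}\label{sec:construction}

\subsection*{Parts of the tree with prescribed density}

Fix $\alpha\in(0,\frac12]$ and $\beta\ge0$ with $2\alpha+\beta\le1$. We want disjoint parts $T_X,T_Y,T_Z$ of the tree, with densities $\alpha,\alpha,\beta$. The parts $T_X$ and $T_Y$ will alternate, and to keep the total constant they should have equally many vertices on each level. Since $\alpha,\beta<1$, we can write
\[
\alpha=\sum_{i\ge1}a_ip^{-i},\qquad \beta=\sum_{i\ge1}b_ip^{-i},\qquad a_i,b_i\in\{0,\dots,p-1\}.
\]
Recall that an \emph{antichain} is a set of words none of which is a proper prefix of another.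

\begin{lemma}\label{lem:antichain}
There are pairwise disjoint sets $X,Y,Z\subset T$ whose union $C$ is an antichain and which contain, for each $i\ge1$, exactly $a_i$, $a_i$ and $b_i$ words of length $i$, respectively.
\end{lemma}

\begin{proof}
List the required lengths, with multiplicity, in nondecreasing order $\lambda_1\le\lambda_2\le\cdots$ (a finite or infinite list); each length occurs finitely often. Then $\sum_m p^{-\lambda_m}=2\alpha+\beta\le1$. Choose words $c_1,c_2,\dots$ with $|c_k|=\lambda_k$ greedily, assigning each to the set that requires it. At step $k$ the words of length $\lambda_k$ that have one of $c_1,\dots,c_{k-1}$ as a prefix (possibly equal to the whole word) number at most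
\[
\sum_{m<k}p^{\lambda_k-\lambda_m}\le p^{\lambda_k}\bigl(1-p^{-\lambda_k}\bigr)<p^{\lambda_k},
\]
so some word of length $\lambda_k$ has no such prefix; take it as $c_k$. Since $|c_k|\ge|c_m|$ for $m<k$, the new word is not a proper prefix of an earlier one.
\end{proof}

For $p=2$, $\alpha=\frac12$, $\beta=0$ one can take $X=\{0\}$, $Y=\{1\}$, $Z=\emptyset$ as in Section~\ref{sec:toy}. For $p=3$ and the same $\alpha,\beta$ all $a_i$ equal $1$, and $X=\{0,20,220,\dots\}$, $Y=\{1,21,221,\dots\}$, $Z=\emptyset$ will do.

For $A\in\{X,Y,Z\}$ let $T_A$ be the set of words having a prefix in $A$ (possibly the whole word). Because $C$ is an antichain, $T_X,T_Y,T_Z$ are disjoint, and each word in $T_A$ has exactly one prefix in $A$. Hence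
\[
|T_X\cap L_i|=|T_Y\cap L_i|=p^i\alpha_i,\qquad |T_Z\cap L_i|=p^i\beta_i,
\]
where $\alpha_i=\sum_{k\le i}a_kp^{-k}$ and $\beta_i=\sum_{k\le i}b_kp^{-k}$ increase (weakly) to $\alpha$ and $\beta$.

\subsection*{Taking turns}

Let $0=n_0<n_1<n_2<\cdots$ be integers with
\begin{equation}\label{eq:gap}
n_j\ge n_{j-1}+j\qquad(j\ge1),
\end{equation}
to be chosen in Section~\ref{sec:proofs}. Let
\[
S_X=\bigcup_{j\text{ even}}[n_j,n_{j+1}),\qquad S_Y=\bigcup_{j\text{ odd}}[n_j,n_{j+1}),\qquad S_Z=\mathbb N
\]
(intervals of integers) be the sets of levels on which the three parts are active. Put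
\[
\mathcal V=\bigcup_{A\in\{X,Y,Z\}}\{v\in T_A:\ |v|\in S_A\},\qquad
G=\{g\in\Gamma(p):\ \ell_g=0\text{ outside }\mathcal V\}.
\]

\begin{proposition}\label{prop:G}
The set $G$ is a closed subgroup of $\Gamma(p)$. Its elements fix every word in $C$ and preserve each of $T_X,T_Y,T_Z$. For any choice of $(n_j)$,
\[
\lim_{n\to\infty}\frac{\log_p|G_n|}{\gamma_n}=\alpha+\beta .
\]
\end{proposition}

\begin{proof}
Let $g\in G$ and $c\in C$. A proper prefix of $c$ has no prefix in $C$, because $C$ is an antichain; so it lies outside $T_X\cup T_Y\cup T_Z\supseteq\mathcal V$ and $g$ has label $0$ there. Hence $gc=c$. So $g$ maps words with prefix $c$ to words with prefix $c$. It therefore maps each finite set $T_A\cap L_i$ injectively into itself, hence onto itself. Thus $gT_A=T_A$ and $g\mathcal V=\mathcal V$.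

Let $g,h\in G$ and $v\notin\mathcal V$. Then $hv\notin\mathcal V$ and $g^{-1}v\notin\mathcal V$, and \eqref{eq:cocycle} gives $\ell_{gh}(v)=0$ and $\ell_{g^{-1}}(v)=0$. So $G$ is a subgroup. It is closed, being defined by the vanishing of certain labels.

The labels on $\mathcal V$ are arbitrary, so $\log_p|G_n|$ is the number of vertices of $\mathcal V$ on levels $<n$. Each level $i$ lies in exactly one of $S_X,S_Y$, so it contains $p^iu_i$ vertices of $\mathcal V$, where $u_i=\alpha_i+\beta_i$. Hence
\[
\frac{\log_p|G_n|}{\gamma_n}=\sum_{i<n}\frac{p^i}{\gamma_n}\,u_i ,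
\]
a weighted average with total weight $1$. Given $\varepsilon>0$, choose $N\ge1$ with $|u_i-(\alpha+\beta)|\le\varepsilon$ for $i\ge N$. Since $|u_i-(\alpha+\beta)|\le1$ for all $i$, the average differs from $\alpha+\beta$ by at most $\gamma_N/\gamma_n+\varepsilon$ for $n\ge N$, and $\gamma_N/\gamma_n\to0$.
\end{proof}

\subsection*{Separating the parts}

For $A\in\{X,Y,Z\}$ and $g\in G$ let $\pi_A(g)\in G$ have the labels of $g$ on $T_A$ and label $0$ elsewhere.

\begin{lemma}\label{lem:proj}
The map $\pi_A:G\to G$ is a continuous homomorphism. For every closed $H\le G$ and $m\ge0$, the group $\pi_A(H)_m$ is a quotient of $H_m$, so $d(\pi_A(H)_m)\le d(H_m)$, and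
\begin{equation}\label{eq:split}
\log_p|H_m|\le\sum_{A\in\{X,Y,Z\}}\log_p|\pi_A(H)_m| .
\end{equation}
\end{lemma}

\begin{proof}
Let $g,h\in G$. Both $h$ and $\pi_A(h)$ fix every $c\in A$ and have the same labels on the words with prefix $c$, so $hv=\pi_A(h)v$ for $v\in T_A$. For such $v$ the word $hv$ lies in $T_A$, and \eqref{eq:cocycle} gives
\[
\ell_{\pi_A(g)\pi_A(h)}(v)=\ell_h(v)+\ell_{\pi_A(g)}(hv)=\ell_h(v)+\ell_g(hv)=\ell_{gh}(v).
\]
For $v\notin T_A$ we have $\pi_A(h)v\notin T_A$, and the label of $\pi_A(g)\pi_A(h)$ at $v$ is $0$. So $\pi_A(g)\pi_A(h)=\pi_A(gh)$. Continuity is clear on labels, and $\pi_A(H)$ is closed because $H$ is compact.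

The labels of $\pi_A(g)$ on levels $<m$ depend only on those of $g$ on levels $<m$, so $\pi_A$ induces a surjective homomorphism $H_m\to\pi_A(H)_m$. Conversely, elements of $G$ have zero labels outside $T_X\cup T_Y\cup T_Z$, so the cosets $\pi_A(g)\Gamma^{(m)}$ for $A=X,Y,Z$ together determine $g\Gamma^{(m)}$. This gives \eqref{eq:split}.
\end{proof}

\section{Just after a switch}\label{sec:switch}

Write $G_X=\pi_X(G)$; its elements have nonzero labels only on $T_X$ and on levels in $S_X$. The next lemma bounds what a few generators can achieve in $G_X$ on the first $t$ levels after a long inactive block. In its proof, as in Section~\ref{sec:toy}, the inactive block makes the group above level $n$ small, and Schreier's formula bounds the number of generators of the kernel $K$ by a number $D$. For $t\ge2$ the new point is this: $K$ acts below each of the $p^n$ vertices of level $n$ through a homomorphism into the fixed finite group $\Gamma_t$, and a group with few generators has few such homomorphisms. So the vertices of level $n$ fall into few classes, and $K$ acts in the same way below all vertices of a class.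

\begin{lemma}\label{lem:sleep}
Let $0\le s\le n$ and $t\ge1$ with $S_X\cap[s,n)=\emptyset$. Let $Q$ be a subgroup of $(G_X)_{n+t}$ generated by $d\ge1$ elements, and put $D=d\,p^{\gamma_s}$. Then
\[
\log_p|Q|\le\gamma_s+\gamma_t\,p^{\gamma_tD},
\qquad\text{and, if }t=1,\quad \log_p|Q|\le\gamma_s+D .
\]
\end{lemma}

\begin{proof}
Elements of $G_X$ have zero labels on levels in $[s,n)$, so the natural map $(G_X)_n\to\Gamma_s$ is injective. Hence the image of $Q$ in $\Gamma_n$ has order at most $p^{\gamma_s}$. Let $K$ be the kernel of $Q\to\Gamma_n$; its index $m$ in $Q$ satisfies $m\le p^{\gamma_s}$. By Schreier's formula $K$ is generated by at most $dm\le D$ elements. List them as $k_1,\dots,k_D$, with repetitions or trivial elements if necessary. Since $\log_p|Q|=\log_pm+\log_p|K|\le\gamma_s+\log_p|K|$, it remains to bound $|K|$.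

By \eqref{eq:sections}, $K\le\Gamma^{(n)}/\Gamma^{(n+t)}\cong\Gamma_t^{L_n}$. If $t=1$, then $K$ is elementary abelian with $D$ generators, so $|K|\le p^D$, which proves the second bound.

For general $t$, let $\rho_v:K\to\Gamma_t$ ($v\in L_n$) be the coordinate homomorphisms. Each $\rho_v$ is determined by the tuple $(\rho_v(k_1),\dots,\rho_v(k_D))\in\Gamma_t^D$, so there are at most $|\Gamma_t|^D=p^{\gamma_tD}$ distinct homomorphisms among the $\rho_v$. Keep one representative of each. Together they are still injective on $K$, hence
\[
|K|\le|\Gamma_t|^{\,p^{\gamma_tD}},\qquad\text{that is,}\qquad \log_p|K|\le\gamma_t\,p^{\gamma_tD}.\qedhere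
\]
\end{proof}

Note that the bounds depend on $s$ but not on $n$. Without the inactive block we would have to take $s=n$, and then $D\ge p^{\gamma_n}$ exceeds the number of vertices of level $n$ once $n\ge 2$: the bounds would be weaker than the trivial one, $\log_p|Q|\le\gamma_n+\gamma_tp^n$.

Combining the three parts gives the estimate on which both theorems rest; see Figure~\ref{fig:switch}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[y=-1cm]
\fill[gray!45] (-2.6,0.6)--(-2.0,0.6)--(-1.6,1.4)--(-3.0,1.4)--cycle;
\fill[gray!45] (-3.6,2.6)--(-1.0,2.6)--(-0.4,3.8)--(-4.2,3.8)--cycle;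
\fill[gray!45] (1.6,1.4)--(3.0,1.4)--(3.6,2.6)--(1.0,2.6)--cycle;
\draw (-4.2,3.8)--(-2.3,0)--(-0.4,3.8);
\draw (0.4,3.8)--(2.3,0)--(4.2,3.8);
\draw[dashed] (-4.5,0.6)--(4.5,0.6) node[right] {$n_{j-2}$};
\draw[dashed] (-4.5,1.4)--(4.5,1.4) node[right] {$s=n_{j-1}$};
\draw[dashed] (-4.5,2.6)--(4.5,2.6) node[right] {$n=n_j$};
\draw[dashed] (-4.5,3.1)--(4.5,3.1) node[right] {$n+t$};
\node[above] at (-2.3,0) {$T_X$};
\node[above] at (2.3,0) {$T_Y$};
\end{tikzpicture}
\caption{The alternating parts of the tree for $j$ even (not to scale), drawn for the case in which $X$ and $Y$ consist of one word each; $T_Z$ is not shown. Vertices in the shaded regions may carry nonzero labels; three consecutive blocks are shown, and the activity above them is omitted. The subgroup $H$ is measured at level $n+t$. There $T_Y$ contributes only labels from levels $<n$, and $T_X$ contributes little, because it was inactive on the long block from $s$ to $n$.}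
\label{fig:switch}
\end{figure}

\begin{proposition}\label{prop:switch}
Let $j\ge2$ be even, $s=n_{j-1}$, $n=n_j$ and $1\le t\le j$. Let $H\le G$ be closed with $d(H_{n+t})\le d$, where $d\ge1$, and put $D=d\,p^{\gamma_s}$. Then
\[
\frac{\log_p|H_{n+t}|}{\gamma_{n+t}}\le\beta+\alpha\,p^{-t}+p^{\,s-n-t}+\frac{E}{\gamma_{n+t}},
\qquad\text{where } E=\begin{cases}D&\text{if }t=1,\\ \gamma_t\,p^{\gamma_tD}&\text{if }t\ge2.\end{cases}
\]
\end{proposition}

\begin{proof}
Since $j$ is even, $S_X\cap[s,n)=\emptyset$ and $S_Y\cap[n,n_{j+1})=\emptyset$; by \eqref{eq:gap}, $n+t\le n_{j+1}$. We bound the three terms of \eqref{eq:split} at $m=n+t$.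

\emph{$Z$-part.} The set $T_Z$ has $\sum_{i<n+t}p^i\beta_i\le\beta\gamma_{n+t}$ vertices on levels $<n+t$. So $\log_p|\pi_Z(H)_{n+t}|\le\beta\gamma_{n+t}$.

\emph{$Y$-part.} Elements of $\pi_Y(G)$ have zero labels on levels in $[n,n+t)$. Only the vertices of $T_Y$ on levels $<n$ matter, so by \eqref{eq:gamma}
\[
\log_p|\pi_Y(H)_{n+t}|\le\sum_{i<n}p^i\alpha_i\le\alpha\gamma_n\le\alpha\,p^{-t}\gamma_{n+t}.
\]

\emph{$X$-part.} By Lemma~\ref{lem:proj}, $\pi_X(H)_{n+t}\le(G_X)_{n+t}$ is generated by $d$ elements. Lemma~\ref{lem:sleep} and \eqref{eq:gamma} give
\[
\log_p|\pi_X(H)_{n+t}|\le\gamma_s+E\le p^{\,s-n-t}\gamma_{n+t}+E.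
\]
Add the three bounds and divide by $\gamma_{n+t}$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Let $0<\delta<1$, $\beta=\max(0,2\delta-1)$ and $\alpha=\delta-\beta$. If $\delta\le\frac12$, then $\alpha=\delta$ and $\beta=0$; if $\delta>\frac12$, then $\alpha=1-\delta$ and $\beta=2\delta-1$. In both cases $0<\alpha\le\frac12$, $\beta\ge0$ and $2\alpha+\beta\le1$. So the construction of Section~\ref{sec:construction} applies, and by Proposition~\ref{prop:G} it gives a closed group $G$ with $\dim_H(G)=\alpha+\beta=\delta$, the liminf being a limit, for every sequence $(n_j)$ satisfying \eqref{eq:gap}. It remains to choose the sequence, depending on $f$ only. Because the dimension is a liminf, it suffices to bound $\log_p|H_m|/\gamma_m$ along one sequence of levels $m$; we use levels $n_j+t$ with $j$ even.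

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Replace $f$ by $\max(f,1)$. This preserves the growth hypotheses and can only enlarge the class of subgroups $H$ considered, so we may assume $f\ge1$.

(a) Here we look $t=j$ levels past the switch. Choose $n_j\ge n_{j-1}+j$ inductively so large that
\[
\gamma_j\,p^{\gamma_{n_{j-1}}}f(n_j+j)\le\tfrac12\,n_j\qquad(j\ge1).
\]
This is possible: $j$ and $n_{j-1}$ are fixed when $n_j$ is chosen, and $f(n+j)/n\to0$ as $n\to\infty$ because $f(m)/m\to0$. Let $G$ be the group defined by this sequence, and let $H\le G$ be closed with $d(H_m)\le f(m)$ for all large $m$.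

Let $j\ge2$ be even and large, $n=n_j$ and $s=n_{j-1}$. Apply Proposition~\ref{prop:switch} with $t=j$ and $d=f(n+j)$. Then $D=f(n+j)\,p^{\gamma_s}$ satisfies $\gamma_jD\le n/2$. So by \eqref{eq:gamma}
\[
\frac{E}{\gamma_{n+j}}=\frac{\gamma_j\,p^{\gamma_jD}}{\gamma_{n+j}}\le\frac{p^{\,j}\,p^{\,n/2}}{p^{\,n+j-1}}=p^{\,1-n/2},
\]
and therefore
\[
\frac{\log_p|H_{n+j}|}{\gamma_{n+j}}\le\beta+\alpha\,p^{-j}+p^{\,s-n-j}+p^{\,1-n/2}\longrightarrow\beta\qquad(j\to\infty,\ j\text{ even}).
\]
Hence $\dim_H(H)\le\beta$.

(b) Here we look only one level past the switch, which lets us use the much better bound for $t=1$. Choose $n_j\ge n_{j-1}+j$ inductively so large that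
\[
p^{\gamma_{n_{j-1}}}f(n_j+1)\le p^{\,n_j}/j\qquad(j\ge1),
\]
which is possible since $f(m)/p^m\to0$. Let $G$ be the group defined by this sequence, and let $H\le G$ be closed with $d(H_m)\le f(m)$ for all large $m$.

Let $j\ge2$ be even and large, $n=n_j$ and $s=n_{j-1}$. Apply Proposition~\ref{prop:switch} with $t=1$ and $d=f(n+1)$. Then $E=D=f(n+1)\,p^{\gamma_s}\le p^n/j\le\gamma_{n+1}/j$. Since $n-s\ge j$ by \eqref{eq:gap},
\[
\frac{\log_p|H_{n+1}|}{\gamma_{n+1}}\le\beta+\frac{\alpha}{p}+p^{\,s-n-1}+\frac1j\longrightarrow\beta+\frac{\alpha}{p}\qquad(j\to\infty,\ j\text{ even}).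
\]
Hence $\dim_H(H)\le\beta+\alpha/p<\beta+\alpha=\delta$, since $\alpha>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the group $G$ from the proof of Theorem~\ref{thm:growth}(a) for $f(n)=\lfloor\sqrt n\rfloor$. Let $H\le G$ be the closure of a subgroup $P$ generated by $d$ elements. Since $P$ is dense in $H$ and $\Gamma_n$ is finite and discrete, $P$ and $H$ have the same image in $\Gamma_n$. So $d(H_n)\le d\le f(n)$ for all $n\ge d^2$, and Theorem~\ref{thm:growth}(a) gives $\dim_H(H)\le\beta=\max(0,2\delta-1)$. This is less than $\delta$ because $0<\delta<1$.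
\end{proof}

\begin{remark}
The construction needs two disjoint copies of the alternating part. In terms of densities this is the condition $2\alpha+\beta\le1$, used in Lemma~\ref{lem:antichain}. With $\alpha+\beta=\delta$ it says $\alpha\le1-\delta$, or $\beta\ge2\delta-1$; so $\beta=\max(0,2\delta-1)$ is the smallest value that the construction allows. It cannot reach dimension $1$: we need $\alpha>0$ for the dimension to drop, and then $\delta=\alpha+\beta\le1-\alpha<1$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{AV} Miklos Abert and Balint Virag, \emph{Dimension and randomness in groups acting on rooted trees}, arXiv:math/0212191 (2002).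
\end{thebibliography}

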